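\title{Positive Hessian quotient equations on closed Riemannian manifolds}

\begin{abstract}
Let $(M,g)$ be a connected closed Riemannian manifold of dimension $n\ge2$ and let $\chi$ be a smooth symmetric $2$-tensor such that $\chi+\nabla^2v>0$ for some $v\in C^2(M)$. We prove that for $1\le l\le n-1$ and every smooth positive function $f$ there are a constant $c>0$ and a smooth function $u$ with $\chi+\nabla^2u>0$ and $(\sigma_n/\sigma_l)(\chi+\nabla^2u)=cf$. This confirms a conjecture stated in a paper of Sroka. The denominator $\sigma_l$ may be replaced by any nonzero combination of $\sigma_0,\dots,\sigma_{n-1}$ with nonnegative coefficients; the constant $c$ is unique and given by a minimax formula. The main step is the second order estimate. We show that a neighborhood of the peak of the Hessian carries a definite amount of Monge--Amp\`ere mass but, if the peak is high, almost no $\sigma_q$-mass for $q\le l$; the equation makes these two facts incompatible.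
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g)$ be a connected, closed, smooth Riemannian manifold of dimension $n\ge2$ with Levi-Civita connection $\nabla$, and let $\chi$ be a smooth symmetric $2$-tensor on $M$, that is, a smooth field of symmetric bilinear forms on the tangent spaces. For $u\in C^2(M)$ let $\lambda(u)=(\lambda_1,\dots,\lambda_n)$ be the eigenvalues of $\chi+\nabla^2u$ with respect to $g$. We call $u$ \emph{admissible} if all $\lambda_i$ are positive at every point, that is, if $\chi+\nabla^2u>0$. Let $\sigma_k(\lambda)=\sum_{i_1<\dots<i_k}\lambda_{i_1}\cdots\lambda_{i_k}$ be the $k$-th elementary symmetric polynomial. For $1\le l\le n-1$ the \emph{positive Hessian quotient operator} is $u\mapsto(\sigma_n/\sigma_l)(\lambda(u))$, considered on admissible functions. Its reciprocal is $\sigma_{n-l}(1/\lambda_1,\dots,1/\lambda_n)$, so the operator is strictly increasing in each eigenvalue, and the equation $(\sigma_n/\sigma_l)(\lambda(u))=f$ is elliptic. For $l=n-1$ it prescribes the harmonic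 mean of the eigenvalues.

On a closed manifold the right-hand side cannot be prescribed freely. Suppose that admissible functions $u$ and $u'$ have right-hand sides $f$ and $cf$. At a maximum of $u-u'$ we have $\nabla^2u\le\nabla^2u'$, hence $f\le cf$; at a minimum $f\ge cf$; so $c=1$. Each ray $\{cf:c>0\}$ thus contains at most one attainable right-hand side. The linear equation $\operatorname{tr}_g\chi+\Delta u=cf$ is solvable for exactly one $c$, namely $\int\operatorname{tr}_g\chi/\int f$, and one may ask whether the quotient equation behaves in the same way. The only visible obstruction is that admissible functions need not exist at all: for $\chi=0$, look at a maximum point. The following conjecture is stated in \cite{Sroka}.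

\begin{quote}
\textbf{Conjecture.} \emph{Let $1\le l\le n-1$ and suppose that there is an admissible $v\in C^4(M)$. Then for every smooth $f>0$ there are a constant $c>0$ and an admissible $u\in C^\infty(M)$ with $(\sigma_n/\sigma_l)(\lambda(u))=cf$ on $M$.}
\end{quote}

We prove the conjecture for a larger family of operators. Fix constants $\beta_0,\dots,\beta_{n-1}\ge0$, not all zero, and put
\begin{equation}\label{eq:operator}
\mathcal B(\lambda)=\sum_{m=0}^{n-1}\beta_m\sigma_m(\lambda),\qquad F(u)=\frac{\sigma_n}{\mathcal B}\big(\lambda(u)\big),\qquad l=\max\{m:\beta_m>0\},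
\end{equation}
where $\sigma_0=1$. The choice $\beta_m=\delta_{ml}$ with $1\le l\le n-1$ gives $\sigma_n/\sigma_l$.

\begin{theorem}\label{thm:A}
Suppose that there is $v\in C^2(M)$ with $\chi+\nabla^2v>0$. Then for every smooth $f>0$ there are a constant $c>0$ and an admissible $u\in C^\infty(M)$ with $F(u)=cf$. In particular the conjecture holds for $\sigma_n/\sigma_l$, $1\le l\le n-1$.
\end{theorem}

\begin{theorem}\label{thm:B}
Under the same hypothesis:
\begin{enumerate}
\item[(1)] In Theorem~\ref{thm:A} the constant $c$ is unique, $u$ is unique up to an additive constant, and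
\[c=\min_v\max_M\frac{F(v)}f=\max_v\min_M\frac{F(v)}f,\]
where $v$ ranges over admissible $C^2$ functions.
\item[(2)] For every smooth $f>0$ the equation $F(u)=e^uf$ has exactly one admissible smooth solution.
\end{enumerate}
\end{theorem}

Both existence statements are proved by the method of continuity, so they rest on a priori estimates. Bounds for $u$ and $\nabla u$ cost nothing, because $\nabla^2u>-\chi$. Once the eigenvalues lie in a compact subset of $(0,\infty)$, standard theory bounds all higher derivatives. Everything depends on an upper bound for the largest eigenvalue, and here the quotient differs from the Monge--Amp\`ere operator $\sigma_n$. If $\lambda_1\to\infty$ while $\lambda_2,\dots,\lambda_n$ stay fixed, then $\sigma_n\to\infty$, but for $l\ge1$ the quotient $\sigma_n/\sigma_l$ has the finite limit $1/\sigma_{n-l}(1/\lambda_2,\dots,1/\lambda_n)$. The maximum principle yields a lower bound for the eigenvalues at one well chosen point (Remark~\ref{rem:maxprinciple}); this bounds $\lambda_1$ for $\sigma_n$, but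 not for the quotient. Our estimate is therefore an integral one. Section~\ref{sec:model} carries it out completely for $\sigma_2/\sigma_1$ on the flat $2$-torus. Sections~\ref{sec:setting}--\ref{sec:div} contain the setting, the algebra of the operator and its divergence structure, Section~\ref{sec:C2} proves the estimate in general, and Sections~\ref{sec:existence} and~\ref{sec:B} prove the theorems.

\section{The operator $\sigma_2/\sigma_1$ on the flat torus}\label{sec:model}

In this section $M=\mathbb R^2/\mathbb Z^2$, $\chi=g$ is the Euclidean metric, $w=I+D^2u$, and $F=\lambda_1\lambda_2/(\lambda_1+\lambda_2)$.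

\subsection{Solutions depending on one variable}

Let $f=f(x_1)$ be continuous and positive and look for $u=u(x_1)$. The eigenvalues are $\lambda_1=1+u''$ and $\lambda_2=1$, and $F(u)=cf$ reads $\lambda_1=cf/(1-cf)$. A periodic admissible $u\in C^2$ exists if and only if
\[0<c<\frac1{\max f}\qquad\text{and}\qquad J(c):=\int_0^1\frac{cf}{1-cf}\,dx_1=1 .\]
The function $J$ is continuous and increasing, starts at $0$, and by monotone convergence tends to $J^*=\int_0^1f/(\max f-f)\,dx_1\in(0,\infty]$ as $c\uparrow1/\max f$. So a solution exists if and only if $J^*>1$. If $f\in C^2$ and $a$ is a maximum point, then $\max f-f\le C(x_1-a)^2$ and $J^*=\infty$: the conjecture holds in this class. No pointwise argument is involved. The regularity of $f$ forces a high peak of $\lambda_1$ to be wide, and a high and wide peak violates $\int\lambda_1=1$.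

\begin{example}\label{ex:holder}
Some regularity of $f$ is needed. Let $f=(1+3|x_1|^{1/2})^{-1}$ for $|x_1|\le\frac12$, extended periodically. Then $\max f=1$ and $J^*=\int_{-1/2}^{1/2}\frac13|x_1|^{-1/2}dx_1=\frac{2\sqrt2}3<1$. If $u\in C^2$ were admissible with $F(u)=cf$, so would be its translates in $x_2$. By the uniqueness proof in Section~\ref{sec:B}, which needs only $u\in C^2$ and $f$ continuous, each translate differs from $u$ by a constant, and the constant is $0$ because the integrals agree. So $u=u(x_1)$, which is impossible since $J^*<1$.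
\end{example}

\subsection{The second order estimate in two variables}\label{sec:model2}

Now let $u$ be any smooth admissible function on the torus. Put $\mu_i=1/\lambda_i$ and write the equation as $\operatorname{tr}w^{-1}=\mu_1+\mu_2=\psi$. Assume $\Lambda^{-1}\le\psi\le\Lambda$ and $|D\psi|+|D^2\psi|\le\Lambda$. We bound $Q=\operatorname{tr}w$ in terms of $\Lambda$; here $C,c>0$ depend only on $\Lambda$. Three facts are free: $\lambda_i>1/\Lambda$, because $\mu_i<\psi$; $\int Q=2$; and $|u_{x_i}|\le1$, because $u_{x_i}+x_i$ increases in $x_i$ and $u_{x_i}$ has a zero in every period.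

\emph{A subsolution.} Let $G^{ij}=(w^{-2})_{ij}$ and $L=G^{ij}\partial_i\partial_j$. Differentiating $\operatorname{tr}w^{-1}=\psi$ once gives $G^{ij}\partial_kw_{ij}=-\psi_k$. Differentiating twice, summing, and using that $\partial_kw_{ij}$ and $\partial_k\partial_pw_{ij}$ are symmetric in all indices, we get in an eigenbasis of $w$
\[LQ=-\Delta\psi+2\sum_{i,j,k}\mu_i^2\mu_j(\partial_kw_{ij})^2,\qquad Q_i^2=\Big(\sum_k\partial_kw_{ik}\Big)^2\le Q\sum_k\mu_k(\partial_kw_{ik})^2 .\]
Hence $L\log Q=LQ/Q-G^{ij}Q_iQ_j/Q^2\ge-\Delta\psi/Q\ge-C$. At a maximum of $Q$ this is no information. Let $T=\max\log Q$, attained at $x=0$ after a translation, and $V=T+1-\log Q\ge1$, so that $V(0)=1$ and $LV\le C$. We call $\{V\le2\}$ the \emph{peak} and estimate its Monge--Amp\`ere mass $\int_{\{V\le2\}}\det w\,dx$ from both sides.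

\emph{The peak has mass at least $c$.} Where $\lambda_1$ is large, $L=\mu_1^2\partial_1^2+\mu_2^2\partial_2^2$ is very degenerate, but it becomes the Laplacian in suitable coordinates. The function $\varphi=\frac12|x|^2+u$ on $\mathbb R^2$ has $D^2\varphi=w\ge\Lambda^{-1}I$, so $y=D\varphi(x)$ is a diffeomorphism of $\mathbb R^2$ with $dy=\det w\,dx$. From $h_{x_i}=w_{ik}h_{y_k}$ and $G^{ij}\partial_jw_{ik}=G^{ij}\partial_kw_{ij}=-\psi_k$ we obtain
\[Lh=\Delta_yh-\psi_{x_k}h_{y_k}.\]
In the variable $y$ the operator is the Laplacian with a bounded drift, and the Monge--Amp\`ere measure is Lebesgue measure. We touch $V$ from below. The Legendre transform $\varphi^*(y)=x\cdot y-\varphi(x)$ has $D_y\varphi^*=x$, $D_y^2\varphi^*=w^{-1}$ and $\Delta_y\varphi^*=\psi$. For $z\in\mathbb R^2$ let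
\[D_z=\varphi^*(y)-z\cdot y+\varphi(z)=\varphi(z)-\varphi(x)-D\varphi(x)\cdot(z-x).\]
The first expression gives $LD_z=\psi-\psi_{x_k}(x-z)_k$; the second gives $D_z\ge|x-z|^2/(2\Lambda)$ and, for $|z|\le1$, $D_z(0)\le C|z|$. So $V+D_z$ has a minimum point $x$, where $V(x)-1+D_z(x)\le D_z(0)\le C|z|$. For $|z|\le\rho$, with $\rho>0$ small depending on $\Lambda$, this forces $V(x)\le2$ and $|x|<\frac12$. Let $\mathcal C$ be the set of these minimum points; it embeds in the torus and lies in the peak. At a point of $\mathcal C$ the gradient of $V+D_z$ vanishes, so $D_y(V+\varphi^*)=z$, and $D_y^2(V+\varphi^*)$ is nonnegative with trace $L(V+D_z)\le C$, hence with determinant at most $C$. The map $y\mapsto D_y(V+\varphi^*)$ covers the disk of radius $\rho$ from $\mathcal C$ with Jacobian at most $C$. Therefore $\pi\rho^2\le C\int_{\mathcal C}dy=C\int_{\mathcal C}\det w\,dx$.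

\emph{A high peak has small mass.} The lower bound does not yet contradict anything, since the total mass is also of order one. We show that the mass of the peak tends to $0$ as $T\to\infty$. By the equation $\det w=Q/\psi$, it suffices to do this for the measure $Q\,dx=(2+\Delta u)\,dx$, which can be integrated by parts against a cutoff function $\eta$ equal to $1$ on the peak:
\[\int\eta\,Q=2\int\eta-\int D\eta\cdot Du\le2\int\eta+2\int|D\eta| .\]
We need $\eta$ with small gradient in $L^1$, and this comes from an energy estimate. The matrix $a=(\det w)\,w^{-2}$ has eigenvalues $\lambda_2/\lambda_1$ and $\lambda_1/\lambda_2$, and by the equation $a=\psi\,(QI-w)-I$. Since $\partial_i(Q\delta_{ij}-w_{ij})=0$, we have $\partial_i\partial_ja^{ij}=\psi_{ij}(Q\delta_{ij}-w_{ij})$, which is bounded in $L^1$. We have $1\le V\le e^H$ with $H=\log(T+1+\log\Lambda)$. The function $\Theta=-\log V\in[-H,0]$ satisfies $L\Theta=-LV/V+G^{ij}\Theta_i\Theta_j\ge G^{ij}\Theta_i\Theta_j-C$. Multiplying by $\det w\le\Lambda Q$ and integrating by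 parts twice gives
\[\int a^{ij}\Theta_i\Theta_j\le\int\Theta\,\partial_i\partial_ja^{ij}+C\le C(1+H).\]
This is the reason for the second logarithm: $\Theta$ oscillates by about $H$, but its energy is only linear in $H$, so $\Theta/H$ oscillates by about $1$ and has energy $O(1/H)$. Let $\eta=\eta_0(-\Theta/H)$, where $\eta_0$ decreases smoothly from $1$ on $[0,\frac14]$ to $0$ on $[\frac12,1]$. Then $\int a^{ij}\eta_i\eta_j\le C/H$ for $H\ge1$. The eigenvalues of $a^{-1}$ are at most $\Lambda Q$, so $\int|D\eta|\le(C/H)^{1/2}(\Lambda\int Q)^{1/2}\le CH^{-1/2}$. For large $T$ the function $\eta$ is $1$ on the peak and $0$ on $\{Q\le4\}$, a set of measure at least $\frac12$; the Poincar\'e inequality gives $\int\eta\le CH^{-1/2}$. Altogether $c\le\int\eta\det w\le\Lambda\int\eta Q\le CH^{-1/2}$, and $T$ is bounded.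

\medskip
Four features of this case are lost in general. The tensor $\nabla w$ is symmetric only up to a bounded error, which produces first order terms and terms of the size of $\operatorname{tr}(G^{ij})$. The small eigenvalues are not bounded below a priori, so this trace may be large; it will be bounded only on the contact set $\mathcal C$. The cofactor-type tensors are divergence free only up to lower order terms. And $\int\eta\,\sigma_l$ has to be reached from $\int\eta$ in $l$ integrations by parts instead of one.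

\section{Setting}\label{sec:setting}

\subsection{Reduction to $\chi>0$}
Smooth functions are dense in $C^2(M)$ and admissibility is a $C^2$-open condition, so the function $v$ in the theorems may be taken smooth. Replace $\chi$ by $\chi+\nabla^2v$ and every function $u$ by $u-v$; for Theorem~\ref{thm:B}(2) also replace $f$ by $e^vf$. The tensor $\chi+\nabla^2u$ does not change, so the theorems for the new data imply those for the old. From now on
\[\chi\ge\delta g\quad\text{with a constant }\delta>0,\]
and the function $0$ is admissible.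

\subsection{Notation}
For admissible $u$ let $w=\chi+\nabla^2u$, with eigenvalues $\lambda_i>0$, and $\mu_i=1/\lambda_i$. Functions of eigenvalues are also written as functions of $w$. We write $\sigma_k(\lambda|i)$ and $\sigma_k(\lambda|ij)$ for $\sigma_k$ of $\lambda$ with the indicated entries deleted; $\sigma_k=0$ if $k<0$ or if $k$ exceeds the number of variables. We use
\begin{equation}\label{eq:sigma}
\sigma_k(\lambda)=\sigma_k(\lambda|i)+\lambda_i\sigma_{k-1}(\lambda|i),\qquad\sum_i\lambda_i\sigma_{k-1}(\lambda|i)=k\sigma_k(\lambda),\qquad\frac{\sigma_k(\lambda)}{\sigma_n(\lambda)}=\sigma_{n-k}(\mu).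
\end{equation}
It is convenient to work with $-1/F$, which is a sum of simple terms:
\[G(w)=-\frac{\mathcal B}{\sigma_n}(w)=-\sum_m\beta_m\sigma_{n-m}(w^{-1}),\qquad G^{ij}=\frac{\partial G}{\partial w_{ij}},\qquad L=G^{ij}\nabla_i\nabla_j .\]
Further,
\[\mathcal G=\operatorname{tr}_g(G^{ij}),\qquad a^{ij}=\sigma_nG^{ij},\qquad\sigma_k^{ij}=\frac{\partial\sigma_k}{\partial w_{ij}},\qquad Q=\operatorname{tr}_gw,\qquad S=\sum_{k=0}^n\sigma_k(w).\]
An \emph{eigenframe} at a point is a $g$-orthonormal frame that diagonalizes $w$. In an eigenframe $\sigma_k^{ij}$ is diagonal with entries $\sigma_{k-1}(\lambda|i)$, as one sees by writing $\sigma_k$ as the sum of the principal $k\times k$ minors; so $G^{ij}$ and $a^{ij}$ are diagonal too, and $\sigma_k^{ij}w_{ij}=k\sigma_k$, $\operatorname{tr}_g(\sigma_k^{ij})=(n-k+1)\sigma_{k-1}$. Formulas that contain $\lambda_i$, $\mu_i$, $G^{ii}$ or $a^{ii}$ refer to an eigenframe, and in them sums are written out. Integrals are over $M$ with respect to the Riemannian volume.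

\subsection{Controlled solutions}
The equations of the theorems take the form $G(w)=-\psi$ with $\psi=1/(cf)$ or $\psi=e^{-u}/f$. The next definition covers both; the term $\theta w$ is needed only for the second, where $\nabla^2\psi$ contains $\nabla^2u$.

\begin{definition}\label{def:controlled}
Let $\Lambda\ge1$. A smooth admissible function $u$ is \emph{$\Lambda$-controlled} if, with $\psi=-G(w)$,
\[|u|+|\nabla u|\le\Lambda,\qquad\Lambda^{-1}\le\psi\le\Lambda,\qquad|\nabla\psi|\le\Lambda,\qquad\nabla^2\psi=A+\theta w\]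
for a tensor $A$ and a function $\theta$ with $|A|+|\theta|\le\Lambda$.
\end{definition}

A constant is \emph{uniform} if it depends only on $(M,g)$, $\chi$, $\delta$, $\beta_0,\dots,\beta_{n-1}$ and $\Lambda$. In Sections~\ref{sec:algebra}--\ref{sec:C2}, $u$ is $\Lambda$-controlled, all constants are positive and uniform, $C$ and $c$ may change from line to line, and $O(X)$ is a quantity bounded by $CX$. The core of the paper is the following estimate.

\begin{proposition}\label{prop:C2}
If $\chi\ge\delta g$ and $u$ is $\Lambda$-controlled, then $Q\le C$ with a uniform constant $C$.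
\end{proposition}

\section{Algebra of the operator}\label{sec:algebra}

\begin{lemma}[first derivatives]\label{lem:first}
At each point the following hold.
\begin{enumerate}
\item[(a)] $G^{ii}=\mu_i^2\sum_m\beta_m\sigma_{n-m-1}(\mu|i)>0$ and $G^{ii}\lambda_i\le\psi$.
\item[(b)] If $\mu_{\max}=\max_i\mu_i$, then $G^{ii}\ge\mu_i^2\psi/(n\mu_{\max})$; in particular $\mathcal G\ge\psi\mu_{\max}/n$.
\item[(c)] $a^{ij}=\psi\,\sigma_n^{ij}-\sum_m\beta_m\sigma_m^{ij}$, $\quad a^{ii}=\mu_i\sum_m\beta_m\sigma_m(\lambda|i)$, $\quad\sigma_n\mathcal G\le\psi\,\sigma_{n-1}$.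
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\partial\mu_i/\partial\lambda_i=-\mu_i^2$, the formula follows from the first identity in \eqref{eq:sigma}. The same identity gives $\mu_i\sigma_{d-1}(\mu|i)\le\sigma_d(\mu)$, so $G^{ii}\lambda_i\le\sum_m\beta_m\sigma_{n-m}(\mu)=\psi$.

(b) Let $\mu_p=\mu_{\max}$, $d\ge1$ and $i\ne p$. Expanding with \eqref{eq:sigma},
\begin{align*}
\mu_p\sigma_{d-1}(\mu|p)-\mu_i\sigma_{d-1}(\mu|i)&=(\mu_p-\mu_i)\,\sigma_{d-1}(\mu|ip)\ge0,\\
\sigma_{d-1}(\mu|i)-\sigma_{d-1}(\mu|p)&=(\mu_p-\mu_i)\,\sigma_{d-2}(\mu|ip)\ge0 .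
\end{align*}
By the first line, $\mu_p\sigma_{d-1}(\mu|p)$ is the largest of $n$ numbers with sum $d\sigma_d(\mu)$, so it is at least $\sigma_d(\mu)/n$. By the second line, $\sigma_{d-1}(\mu|i)\ge\sigma_d(\mu)/(n\mu_p)$ for all $i$. Take $d=n-m$, multiply by $\beta_m\mu_i^2$ and sum over $m$. The bound for $\mathcal G$ is the case $i=p$.

(c) The first formula is the quotient rule together with $\mathcal B/\sigma_n=\psi$. The last identity in \eqref{eq:sigma} for the $n-1$ variables $\lambda|i$ gives $\sigma_n(\lambda)\mu_i\,\sigma_{n-1-m}(\mu|i)=\sigma_{n-1}(\lambda|i)\,\sigma_{n-1-m}(\mu|i)=\sigma_m(\lambda|i)$, and the second formula follows from (a). Finally $\sigma_nG^{ii}\le\psi\sigma_n\mu_i$ by (a), and $\sigma_n\sum_i\mu_i=\sigma_{n-1}$.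
\end{proof}

In Section~\ref{sec:model2} both eigenvalues were bounded below by the equation. In general $l+1$ of them are, and this is what the integrations by parts will need.

\begin{lemma}[$l+1$ eigenvalues are bounded below]\label{lem:large}
If $\lambda_1\ge\dots\ge\lambda_n$, then $\lambda_{l+1}\ge c_0:=(\beta_l/\Lambda)^{1/(n-l)}$. Consequently $Q\ge c_0$, and for $0\le q\le l$ and every $i$
\[\sigma_q(\lambda|i)\le C\sigma_l(\lambda|i),\qquad\frac{\sigma_q(\lambda|i)^2}{a^{ii}}\le C\sigma_{q+1}(\lambda).\]
\end{lemma}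

\begin{proof}
We have $\Lambda\ge\psi\ge\beta_l\sigma_{n-l}(\mu)\ge\beta_l\,\mu_{l+1}\cdots\mu_n\ge\beta_l\,\mu_{l+1}^{\,n-l}$, and $n-l\ge1$. This is the first claim, and $Q\ge\lambda_1\ge c_0$. Let $\hat\lambda_1\ge\dots\ge\hat\lambda_{n-1}$ be the entries of $\lambda|i$. Then $\hat\lambda_k\ge\lambda_{k+1}\ge c_0$ for $k\le l$, so
\[\sigma_q(\hat\lambda)\le\binom{n-1}q\hat\lambda_1\cdots\hat\lambda_q\le\binom{n-1}qc_0^{\,q-l}\,\hat\lambda_1\cdots\hat\lambda_l\le C\sigma_l(\hat\lambda).\]
By Lemma~\ref{lem:first}(c), $a^{ii}\ge\beta_l\mu_i\sigma_l(\lambda|i)\ge c\,\mu_i\sigma_q(\lambda|i)$. Hence $\sigma_q(\lambda|i)^2/a^{ii}\le C\lambda_i\sigma_q(\lambda|i)\le C\sigma_{q+1}(\lambda)$.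
\end{proof}

The operator $G$ is concave with a margin, and the margin is exactly what absorbs the gradient term of $\log Q$.

\begin{lemma}[concavity]\label{lem:concave}
At every positive diagonal matrix $w$ and for every symmetric $X$,
\[-D^2G(X,X)\ge\sum_{i,j}G^{ii}\mu_jX_{ij}^2 .\]
\end{lemma}

\begin{proof}
Both sides are additive over the summands of $G$, so let $G=-\sigma_d(w^{-1})$ with $1\le d\le n$; then $G^{ii}=\mu_i^2\sigma_{d-1}(\mu|i)$. Let $B=w^{-1}=\operatorname{diag}(\mu_i)$ and $Y=BXB$, so $Y_{ij}=\mu_i\mu_jX_{ij}$ and $(w+tX)^{-1}=B-tY+t^2BXBXB+O(t^3)$. Expanding the principal minors of $B+tY$ to second order gives $D^2\sigma_d(Y,Y)=\sum_{i\ne j}\sigma_{d-2}(\mu|ij)(Y_{ii}Y_{jj}-Y_{ij}^2)$ at $B$. Since $(BXBXB)_{ii}=\mu_i^2\sum_j\mu_jX_{ij}^2$, the chain rule yields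
\[-D^2G(X,X)=2\sum_{i,j}G^{ii}\mu_jX_{ij}^2+\sum_{i\ne j}\sigma_{d-2}(\mu|ij)\,\mu_i^2\mu_j^2\,(X_{ii}X_{jj}-X_{ij}^2).\]
Subtract $\sum_{i,j}G^{ii}\mu_jX_{ij}^2$. In what remains, the ordered pair $i\ne j$ contributes to $X_{ij}^2$ the coefficient $\mu_i^2\mu_j\,[\sigma_{d-1}(\mu|i)-\mu_j\sigma_{d-2}(\mu|ij)]=\mu_i^2\mu_j\,\sigma_{d-1}(\mu|ij)\ge0$. The terms with diagonal entries of $X$ are
\[\sum_i\mu_i^3\sigma_{d-1}(\mu|i)X_{ii}^2+\sum_{i\ne j}\mu_i^2\mu_j^2\sigma_{d-2}(\mu|ij)X_{ii}X_{jj}=\sum_{|I|=d}\Big(\prod_{i\in I}\mu_i\Big)\Big(\sum_{i\in I}\mu_iX_{ii}\Big)^2\ge0,\]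
where $I$ runs over the $d$-element subsets of $\{1,\dots,n\}$.
\end{proof}

\section{Divergence structure}\label{sec:div}

The failure of $\nabla w$ to be totally symmetric is measured by
\[\tau_{ipq}=\nabla_iw_{pq}-\nabla_pw_{iq}.\]
We fix the sign of the curvature tensor by the Ricci identity $\nabla_i\nabla_p\omega_q-\nabla_p\nabla_i\omega_q=R_{ipq}{}^r\omega_r$ for $1$-forms $\omega$. With $\omega=du$ it gives $\tau_{ipq}=\nabla_i\chi_{pq}-\nabla_p\chi_{iq}+R_{ipq}{}^r\nabla_ru$. Since $|\nabla u|\le\Lambda$ and $\nabla^2u=w-\chi$,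
\begin{equation}\label{eq:tau}
|\tau|\le C,\qquad\nabla_j\tau_{ipq}=O(1)+R_{ipq}{}^r\,w_{rj},\qquad|\nabla\tau|\le C(1+Q).
\end{equation}
The energy estimate needs $\nabla_i\nabla_ja^{ij}$ to be bounded in $L^1$, although it formally contains four derivatives of $u$. By Lemma~\ref{lem:first}(c) it suffices to study the polynomial tensors $\sigma_k^{ij}$.

\begin{lemma}\label{lem:div}
For $1\le k\le n$,
\[|\nabla_i\sigma_k^{ij}|\le C\sigma_{k-2},\qquad|\nabla_j\nabla_i\sigma_k^{ij}|\le C(\sigma_{k-1}+\sigma_{k-2}+\sigma_{k-3}).\]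
Moreover $\int S\le C$ and $|\nabla_i\nabla_ja^{ij}|\le CS$.
\end{lemma}

\begin{proof}
For $k=1$ the tensor $\sigma_1^{ij}=g^{ij}$ is parallel. Let $k\ge2$. The generalized Kronecker delta $\delta^{i_1\dots i_k}_{j_1\dots j_k}=\det(\delta^{i_a}_{j_b})$ is a parallel tensor, antisymmetric in the upper and in the lower indices; it vanishes unless the lower indices are distinct. We have $\sigma_k=\frac1{k!}\delta^{i_1\dots i_k}_{j_1\dots j_k}w_{i_1}{}^{j_1}\cdots w_{i_k}{}^{j_k}$, and therefore
\[(\sigma_k)^i{}_j=\frac1{(k-1)!}\,\delta^{i\,i_2\dots i_k}_{j\,j_2\dots j_k}\,w_{i_2}{}^{j_2}\cdots w_{i_k}{}^{j_k}.\]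
Apply $\nabla_i$. The $k-1$ terms of the product rule are equal, since permuting the pairs $(i_s,j_s)$ preserves the delta. Antisymmetry in $(i,i_2)$ replaces $\nabla_iw_{i_2}{}^{j_2}$ by $\frac12\tau_{ii_2}{}^{j_2}$:
\begin{equation}\label{eq:div1}
\nabla_i(\sigma_k)^i{}_j=\frac1{2(k-2)!}\,\delta^{i\,i_2\,i_3\dots i_k}_{j\,j_2\,j_3\dots j_k}\,\tau_{ii_2}{}^{j_2}\,w_{i_3}{}^{j_3}\cdots w_{i_k}{}^{j_k}.
\end{equation}
In an eigenframe $w_{i_s}{}^{j_s}=\lambda_{j_s}\delta_{i_s}^{j_s}$, so every nonzero term is a component of $\tau$ times $\lambda_{j_3}\cdots\lambda_{j_k}$ with distinct indices. Such a product is one of the positive summands of $\sigma_{k-2}$. This proves the first bound.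

Apply $\nabla^j$ to \eqref{eq:div1}. If the derivative falls on a factor $w_{i_s}{}^{j_s}$, $s\ge3$, then antisymmetry in the lower indices $(j,j_s)$ and the symmetry of $w$ replace $\nabla^jw^{j_s}{}_{i_s}$ by $\frac12\tau^{jj_s}{}_{i_s}$; two factors $\tau$ and $k-3$ eigenvalues with distinct indices remain, which is $O(\sigma_{k-3})$. If it falls on $\tau$, use \eqref{eq:tau}. The bounded part gives $O(\sigma_{k-2})$. The curvature part contains $w^{rj}=\lambda_j\delta^{rj}$ and gives products $\lambda_j\lambda_{j_3}\cdots\lambda_{j_k}$. Here $j,j_3,\dots,j_k$ are lower indices of the same delta, hence distinct, and the product is at most $\sigma_{k-1}$. (The cruder bound $Q\sigma_{k-2}$ would contain squares of eigenvalues, whose integrals we do not control.)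

Next, $\sigma_k^{ij}$ is positive semidefinite with trace $(n-k+1)\sigma_{k-1}$, so integration by parts gives
\[k\int\sigma_k=\int\sigma_k^{ij}(\chi_{ij}+\nabla_i\nabla_ju)=\int\sigma_k^{ij}\chi_{ij}-\int\nabla_ju\,\nabla_i\sigma_k^{ij}\le C\int(\sigma_{k-1}+\sigma_{k-2}),\]
and $\int S\le C$ follows by induction from $\sigma_0=1$. Finally,
\[\nabla_i\nabla_j(\psi\sigma_n^{ij})=\sigma_n^{ij}\nabla_i\nabla_j\psi+2\nabla_i\psi\,\nabla_j\sigma_n^{ij}+\psi\nabla_i\nabla_j\sigma_n^{ij},\qquad\sigma_n^{ij}\nabla_i\nabla_j\psi=\sigma_n^{ij}A_{ij}+n\theta\sigma_n .\]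
All terms are $O(S)$, and so are $\nabla_i\nabla_j\sigma_m^{ij}$ for $m<n$. Lemma~\ref{lem:first}(c) gives the last claim.
\end{proof}

\section{The second order estimate}\label{sec:C2}

We prove Proposition~\ref{prop:C2}. Subscripts on functions denote covariant derivatives, except in Section~\ref{sec:abp}.

\subsection{A differential inequality}

In the presence of $\tau$ and curvature, $L\log Q$ has an error term of size $\mathcal G$. The function $-u$ compensates for it, because $\chi\ge\delta g$; this is the only place in the proof of Proposition~\ref{prop:C2} where the existence of an admissible function enters.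

\begin{lemma}\label{lem:Z}
There are uniform constants $N,\alpha,Q_0>0$ such that $Z=\log Q-Nu$ satisfies
\begin{align}
LZ&\ge-C(1+\mathcal G)-C\sum_iG^{ii}|Z_i|&&\text{on }M,\label{eq:Z1}\\
LZ&\ge\alpha\,\mathcal G-C-C\sum_iG^{ii}|Z_i|&&\text{on }\{Q\ge Q_0\}.\label{eq:Z2}
\end{align}
\end{lemma}

\begin{proof}
Fix a point and an eigenframe $(e_i)$, and transport the frame parallelly along the geodesic with initial velocity $e_k$. The components of $w$ in this frame have first and second derivatives $\nabla_kw_{ij}$ and $\nabla_k\nabla_kw_{ij}$ at the point. Differentiating $G(w)=-\psi$ along the geodesic gives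
\begin{equation}\label{eq:once}
G^{ij}\nabla_kw_{ij}=-\psi_k,\qquad G^{ij}\nabla_k\nabla_kw_{ij}+D^2G(\nabla_kw,\nabla_kw)=-\psi_{kk}.
\end{equation}
Sum the second identity over $k$ and use $\Delta\psi=\operatorname{tr}_gA+\theta Q$ and Lemma~\ref{lem:concave}:
\[\sum_{i,k}G^{ii}\nabla_k\nabla_kw_{ii}\ge-C(1+Q)+\sum_{i,j,k}G^{ii}\mu_j(\nabla_kw_{ij})^2 .\]
To compare the left side with $LQ=\sum_{i,k}G^{ii}\nabla_i\nabla_iw_{kk}$, use the definition of $\tau$, the Ricci identity for the $2$-tensor $w$, and the definition of $\tau$ again (no summation):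
\begin{align*}
\nabla_i\nabla_iw_{kk}&=\nabla_i\nabla_kw_{ik}+\nabla_i\tau_{ikk}=\nabla_k\nabla_iw_{ki}+O(|w|)+\nabla_i\tau_{ikk}\\
&=\nabla_k\nabla_kw_{ii}+\nabla_k\tau_{iki}+O(|w|)+\nabla_i\tau_{ikk}.
\end{align*}
By \eqref{eq:tau} and $|w|\le Q$ the error is $O(1+Q)$. Keeping only the terms $j=k$ in the quadratic sum,
\[LQ\ge\sum_{i,k}G^{ii}\mu_k(\nabla_kw_{ik})^2-C(1+Q)(1+\mathcal G).\]
Also $Q_i=\sum_k\nabla_iw_{kk}=\sum_k\nabla_kw_{ik}+\rho_i$ with $\rho_i=\sum_k\tau_{ikk}=O(1)$, and by the Cauchy--Schwarz inequality $(Q_i-\rho_i)^2\le Q\sum_k\mu_k(\nabla_kw_{ik})^2$. Since $Q\ge c_0$ and $(Q_i-\rho_i)^2-Q_i^2\ge-2|\rho_i||Q_i|$, there is a uniform $C_1$ with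
\begin{align*}
L\log Q&=\frac{LQ}Q-\sum_i\frac{G^{ii}Q_i^2}{Q^2}\ge\sum_iG^{ii}\,\frac{(Q_i-\rho_i)^2-Q_i^2}{Q^2}-C(1+\mathcal G)\\
&\ge-C_1(1+\mathcal G)-\frac{C_1}Q\sum_iG^{ii}|(\log Q)_i| .
\end{align*}
By Lemma~\ref{lem:first}(a), $L(-u)=G^{ij}\chi_{ij}-G^{ij}w_{ij}\ge\delta\mathcal G-n\Lambda$. With $|(\log Q)_i|\le|Z_i|+N\Lambda$ we obtain
\[LZ\ge\Big(N\delta-C_1-\frac{C_1N\Lambda}Q\Big)\mathcal G-C_1-nN\Lambda-\frac{C_1}Q\sum_iG^{ii}|Z_i| .\]
Take $N=\max(1,4C_1/\delta)$, $Q_0=4C_1\Lambda/\delta$ and $\alpha=N\delta/2$. Then \eqref{eq:Z1} follows from $Q\ge c_0$, and for $Q\ge Q_0$ the bracket is at least $N\delta-N\delta/4-N\delta/4=\alpha$.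
\end{proof}

\begin{remark}\label{rem:maxprinciple}
At a maximum point of $Z$ with $Q\ge Q_0$, \eqref{eq:Z2} gives $\mathcal G\le C$, hence $\mu_{\max}\le C$ by Lemma~\ref{lem:first}(b). If $l=0$, then $\sigma_n=\beta_0/\psi\le C$ and $\lambda_1=\sigma_n\mu_2\cdots\mu_n\le C$ for the largest eigenvalue, which proves the proposition. If $l\ge1$, then along $\lambda=(s,1,\dots,1)$, $s\to\infty$, the quantities $\psi$, $1/\psi$ and $\mathcal G$ all stay bounded, so the information at one point cannot suffice. The proof below covers all $l$.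
\end{remark}

Let
\[T=\max_MZ=Z(x_0),\qquad V=T+1-Z\ge1,\qquad V(x_0)=1 .\]
Since $Q\le e^{T+N\Lambda}$, it suffices to bound $T$, and we may assume that $T$ exceeds a uniform constant, to be enlarged finitely many times.

\subsection{The peak carries Monge--Amp\`ere mass}\label{sec:abp}

\begin{lemma}\label{lem:abp}
There is a uniform $c_1>0$ such that, for $T$ large, $\displaystyle\int_{\{V\le2\}}\sigma_n\ge c_1$.
\end{lemma}

We follow Section~\ref{sec:model2}, but in the variable $x$, in a chart around $x_0$. The coordinate Hessian of $u$ differs from $w$ by a bounded matrix, and $w$ has no uniform lower bound, so we add a large quadratic function to $u$. This costs an error $C\mathcal G$ in $LD_z$, which is paid for by the term $\alpha\mathcal G$ in \eqref{eq:Z2} if $D_z$ is multiplied by a small number $t$. We use the area inequality: if $\Psi\colon U\to\mathbb R^n$ is $C^1$ on an open set $U\subset\mathbb R^n$ and $K\subset U$ is compact, then $|\Psi(K)|\le\int_K|\det D\Psi|\,dx$.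

\begin{proof}
\emph{The functions $D_z$.} Take normal coordinates centered at $x_0=0$ on a closed ball $\bar B_r$. By compactness of $M$ there is a uniform $r\le1$ such that $\frac12I\le(g_{ij})\le2I$ and the functions $\Gamma_{ij}^s$, $\chi_{ij}$ and their first partial derivatives are uniformly bounded on $\bar B_r$. In this proof the indices $i,j,k,p,s$ refer to these coordinates, subscripts on $u,\varphi,V$ are partial derivatives, $D$ and $D^2$ are the coordinate gradient and Hessian, and an eigenframe is denoted by $(e_a)$. Put $\varphi=u+\frac\kappa2|x|^2$. Since $\nabla_i\nabla_ju=u_{ij}-\Gamma^s_{ij}u_s$,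
\[D^2\varphi=w+E,\qquad E_{ij}=\kappa\delta_{ij}-\chi_{ij}+\Gamma^s_{ij}u_s,\]
and we fix a uniform $\kappa$ so large that $I\le E\le2\kappa I$. Let $\Lambda'$ be a uniform bound for $|D\varphi|$ on $\bar B_r$ and $r_1=\min(r/2,\,r^2/(32\Lambda'))$. For $|z|\le r_1$ and $x\in\bar B_r$ put
\[D_z(x)=\varphi(z)-\varphi(x)-\varphi_k(x)(z-x)_k .\]
Taylor's formula and $D^2\varphi\ge I$ give $D_z(x)\ge\frac12|z-x|^2$, and $D_z(0)\le2\Lambda'|z|\le r^2/16$.

\emph{The contact set.} Let $t\in(0,1]$, to be fixed below. On $\partial B_r$ we have $|z-x|\ge r/2$, so $V+tD_z\ge1+tr^2/8$, whereas $(V+tD_z)(0)\le1+tr^2/16$. So every minimum point of $V+tD_z$ over $\bar B_r$ is interior, and $V\le1+tr^2/16\le2$ there. Let $\mathcal C\subset B_r\cap\{V\le2\}$ be the set of all minimum points for all $|z|\le r_1$. The minimum value is continuous in $z$, so the pairs $(x,z)$ with $x$ a minimum point for $z$ form a closed subset of $\bar B_r\times\bar B_{r_1}$, and its projection $\mathcal C$ is compact. On $\mathcal C$ we have $\log Q=T+1-V+Nu\ge T-1-N\Lambda$,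 so $Q\ge Q_0$ for $T$ large, and \eqref{eq:Z2} is available.

\emph{Bound for $LD_z$.} The second derivatives of $D_z$ contain third derivatives of $u$; after contraction with $G^{ij}$ the differentiated equation removes them. We compute
\begin{equation}\label{eq:Dz}
\partial_iD_z=-\varphi_{ik}(z-x)_k,\qquad\partial_i\partial_jD_z=\varphi_{ij}-\varphi_{ijk}(z-x)_k,
\end{equation}
so $\nabla_i\nabla_jD_z=\varphi_{ij}+(-\varphi_{ijk}+\Gamma^s_{ij}\varphi_{sk})(z-x)_k$. Now
\[\varphi_{ijk}=\partial_kw_{ij}-\partial_k\chi_{ij}+(\partial_k\Gamma^s_{ij})u_s+\Gamma^s_{ij}u_{sk},\qquad\Gamma^s_{ij}\varphi_{sk}=\Gamma^s_{ij}u_{sk}+\kappa\Gamma^k_{ij}.\]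
The unbounded terms $\Gamma^s_{ij}u_{sk}$ cancel, and $-\varphi_{ijk}+\Gamma^s_{ij}\varphi_{sk}=-\partial_kw_{ij}+O(1)$. The $O(1)$ part contributes $O(\mathcal G)$ to $LD_z$. Further $\partial_kw_{ij}=\nabla_kw_{ij}+\Gamma^p_{ki}w_{pj}+\Gamma^p_{kj}w_{ip}$. Here $G^{ij}\nabla_kw_{ij}=-\partial_k\psi$ is bounded by \eqref{eq:once}. The endomorphism $G^{ij}w_{jp}$ is diagonal in an eigenframe with entries $G^{aa}\lambda_a\in[0,\psi]$, so its coordinate components are bounded, and so are $G^{ij}\Gamma^p_{ki}w_{pj}$ and $G^{ij}\Gamma^p_{kj}w_{ip}$. Finally $0\le G^{ij}\varphi_{ij}=G^{ij}w_{ij}+G^{ij}E_{ij}\le n\psi+C\mathcal G$. Altogether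
\begin{equation}\label{eq:LDz}
|LD_z|\le C(1+\mathcal G).
\end{equation}

\emph{At a contact point.} Let $x\in\mathcal C$ be a minimum point for $z$, and let $\xi=z-x$, regarded as a tangent vector at $x$; $|\xi|\le2$. By \eqref{eq:Dz},
\begin{equation}\label{eq:contact}
V_i=t\varphi_{ik}\xi_k,\qquad P:=D^2(V+tD_z)\ge0 .
\end{equation}
So $|dZ(e_a)|=|dV(e_a)|=t\,|\lambda_ag(e_a,\xi)+E(e_a,\xi)|\le Ct(\lambda_a+1)$, and Lemma~\ref{lem:first}(a) gives $\sum_aG^{aa}|dZ(e_a)|\le Ct(1+\mathcal G)$. The gradient of $V+tD_z$ vanishes at $x$, so its covariant and coordinate Hessians agree. By \eqref{eq:Z2} and \eqref{eq:LDz},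
\[0\le G^{ij}P_{ij}=-LZ+tLD_z\le-(\alpha-C_2t)\,\mathcal G+C\]
with $C_2$ and $C$ independent of $t\in(0,1]$. Fix $t=\min(1,\alpha/(2C_2))$. Then $\mathcal G\le C$ and $G^{ij}P_{ij}\le C$ on $\mathcal C$. By Lemma~\ref{lem:first}(b), $\mu_{\max}\le n\mathcal G/\psi\le C$, and then $G^{aa}\ge c\mu_a^2$. Hence $\det(G^{ij})=\prod_aG^{aa}/\det(g_{ij})\ge c\,\sigma_n^{-2}$. The product of $(G^{ij})>0$ and $P\ge0$ has nonnegative eigenvalues, and the arithmetic--geometric mean inequality gives
\[\det P\le\frac{(G^{ij}P_{ij}/n)^n}{\det(G^{ij})}\le C\sigma_n^2 .\]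

\emph{The covering map.} Define the smooth map $\Psi(x)=x+t^{-1}(D^2\varphi)^{-1}DV$ on $B_r$. By \eqref{eq:contact}, $\Psi(x)=z$ if $x$ is a minimum point for $z$; every $z\in\bar B_{r_1}$ has one, so $\Psi(\mathcal C)\supset\bar B_{r_1}$. Differentiating the identity $V_i=t\varphi_{ik}(\Psi-x)_k$, valid on $B_r$, we find
\[t\varphi_{ik}\,\partial_j\Psi_k=V_{ij}+t\varphi_{ij}-t\varphi_{ijk}(\Psi-x)_k,\]
and at a contact point the right side is $P_{ij}$ by \eqref{eq:Dz}. Since $D^2\varphi\ge w>0$, we have $\det D^2\varphi\ge\det(w_{ij})=\sigma_n\det(g_{ij})\ge2^{-n}\sigma_n$. Thus $0\le\det D\Psi=t^{-n}\det P/\det D^2\varphi\le C\sigma_n$ on $\mathcal C$. By the area inequality, and since $dx$ is at most $2^{n/2}$ times the Riemannian volume,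
\[|B_{r_1}|\le\int_{\mathcal C}|\det D\Psi|\,dx\le C\int_{\{V\le2\}}\sigma_n .\qedhere\]
\end{proof}

\subsection{A cutoff function of small energy}

Since $Q\ge c_0$ and $|u|\le\Lambda$, there is a uniform $C_3$ with $1\le V\le T+C_3$. Put $H=\log(T+C_3)$; for $T$ large, $H\ge4$. Fix a smooth nonincreasing $\eta_0\colon[0,1]\to[0,1]$ with $\eta_0=1$ on $[0,\frac14]$ and $\eta_0=0$ on $[\frac12,1]$, and let
\[\eta=\eta_0\Big(\frac{\log V}H\Big).\]
As $\log2\le H/4$, we have $\eta=1$ on $\{V\le2\}$.

\begin{lemma}\label{lem:energy}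
$\displaystyle\int a^{ij}\eta_i\eta_j\le\frac CH$.
\end{lemma}

\begin{proof}
Let $\Theta=-\log V\in[-H,0]$. Then $\Theta_i=Z_i/V$ and $\nabla_i\nabla_j\Theta=\nabla_i\nabla_jZ/V+\Theta_i\Theta_j$. By \eqref{eq:Z1}, which holds on all of $M$, by $V\ge1$ and by $C|\Theta_i|\le\frac12\Theta_i^2+\frac12C^2$,
\[L\Theta\ge G^{ij}\Theta_i\Theta_j-C(1+\mathcal G)-C\sum_iG^{ii}|\Theta_i|\ge\tfrac12G^{ij}\Theta_i\Theta_j-C(1+\mathcal G).\]
Multiply by $\sigma_n$. The weight makes the possibly unbounded $\mathcal G$ integrable, since $\sigma_n\mathcal G\le\psi\sigma_{n-1}$ by Lemma~\ref{lem:first}(c). Integrating, and integrating by parts twice, we get from Lemma~\ref{lem:div}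
\[\tfrac12\int a^{ij}\Theta_i\Theta_j\le\int\Theta\,\nabla_i\nabla_ja^{ij}+C\int(\sigma_n+\sigma_{n-1})\le C(H+1)\int S\le CH .\]
Since $d\eta=-\eta_0'\,d\Theta/H$, the claim follows.
\end{proof}

\subsection{The lower order masses do not concentrate}

\begin{lemma}\label{lem:lower}
For $T$ large, $\displaystyle\int\eta\,\sigma_q\le CH^{-1/2}$ for $0\le q\le l$.
\end{lemma}

\begin{proof}
We use induction on $q$.

\emph{The case $q=0$.} Lemma~\ref{lem:large} with $q=0$ says $1/a^{jj}\le C\sigma_1$, so $|\nabla\eta|^2\le C\sigma_1\,a^{ij}\eta_i\eta_j$. By the Cauchy--Schwarz inequality and Lemmas~\ref{lem:energy} and~\ref{lem:div}, $\int|\nabla\eta|\le CH^{-1/2}$. Since $\int Q=\int\operatorname{tr}_g\chi$, the mean $\bar Q$ of $Q$ is a uniform constant, and by Chebyshev's inequality the set $\Omega=\{Q\le2\bar Q\}$ has volume at least $\frac12|M|$. On $\Omega$ we have $Z\le\log(2\bar Q)+N\Lambda$, so $V\ge T-C$. For $T$ large, $(T-C)^2\ge T+C_3$, that is $\log V\ge H/2$, and $\eta=0$ on $\Omega$. On a connected closed manifold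 the Poincar\'e inequality $\int|\eta-\bar\eta|\le C_M\int|\nabla\eta|$ holds, where $\bar\eta$ is the mean of $\eta$. Hence $\frac12|M|\bar\eta\le\int_\Omega|\eta-\bar\eta|\le CH^{-1/2}$.

\emph{The step $1\le q\le l$.} Integrating by parts,
\[q\int\eta\,\sigma_q=\int\eta\,\sigma_q^{ij}(\chi_{ij}+u_{ij})=\int\eta\,\sigma_q^{ij}\chi_{ij}-\int\sigma_q^{ij}u_i\eta_j-\int\eta\,u_i\nabla_j\sigma_q^{ij}.\]
The first and third terms are at most $C\int\eta(\sigma_{q-1}+\sigma_{q-2})$ by Lemma~\ref{lem:div}, and this is $O(H^{-1/2})$ by induction. For the middle term we compare $\sigma_q^{ij}$ with the tensor $a^{ij}$ of the energy estimate. By Lemma~\ref{lem:large} with $q-1$ in place of $q$,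
\[|\sigma_q^{ij}u_i\eta_j|\le\Lambda\sum_j\sigma_{q-1}(\lambda|j)|\eta_j|\le\Lambda\Big(\sum_ja^{jj}\eta_j^2\Big)^{1/2}\Big(\sum_j\frac{\sigma_{q-1}(\lambda|j)^2}{a^{jj}}\Big)^{1/2}\le C\,(a^{ij}\eta_i\eta_j)^{1/2}\sigma_q^{1/2}.\]
The integral of the right side is $O(H^{-1/2})$ by Lemma~\ref{lem:energy} and $\int\sigma_q\le C$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C2}]
The equation reads $\sigma_n=\psi^{-1}\sum_{m\le l}\beta_m\sigma_m$. If $T$ exceeds the uniform threshold of Lemmas~\ref{lem:abp}--\ref{lem:lower}, then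
\[c_1\le\int\eta\,\sigma_n\le\Lambda\sum_{m\le l}\beta_m\int\eta\,\sigma_m\le CH^{-1/2}.\]
So $H\le C$, hence $T\le C$ in any case, and $Q\le e^{T+N\Lambda}\le C$.
\end{proof}

\section{Existence}\label{sec:existence}

\subsection{Estimates of lower and higher order}

\begin{lemma}\label{lem:C1}
Let $\chi\le Kg$ and let $u\in C^2(M)$ be admissible. Then $\max u-\min u\le\frac K2\operatorname{diam}(M)^2$ and $|\nabla u|\le\max u-\min u+\frac K2$.
\end{lemma}

\begin{proof}
Along a unit speed geodesic $\gamma$ we have $(u\circ\gamma)''=\nabla^2u(\gamma',\gamma')\ge-K$, so $u(\gamma(t))\ge u(\gamma(0))+t\,du(\gamma'(0))-\frac K2t^2$. For the first bound take a minimizing geodesic from a maximum point, where $du=0$, to a minimum point. For the second take $\gamma'(0)=\nabla u/|\nabla u|$ and $t=1$.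
\end{proof}

\begin{corollary}\label{cor:higher}
Let $u$ be $\Lambda$-controlled with $\psi=h$ or $\psi=e^{-u}h$ for a smooth function $h>0$. Then the eigenvalues of $w$ lie in an interval $[c_*,C_*]\subset(0,\infty)$ with uniform endpoints, and for every $k$ the norm $\|u\|_{C^k}$ is bounded in terms of the uniform data and bounds for finitely many derivatives of $h$.
\end{corollary}

\begin{proof}
Proposition~\ref{prop:C2} gives $\lambda_i\le C_*$, that is $\mu_i\ge1/C_*$. If $\mu_p=\mu_{\max}$, then $\Lambda\ge\psi\ge\beta_l\,\mu_p\,\sigma_{n-l-1}(\mu|p)\ge\beta_l\,\mu_p\,C_*^{-(n-l-1)}$, so $\lambda_i\ge c_*>0$.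

In a chart the equation is $\Phi(x,u,Du,D^2u)=0$, where $\Phi(x,\zeta,\mathbf p,\mathbf r)$ is $G$, taken with respect to $g(x)$, of the matrix $\mathbf r_{ij}+\chi_{ij}(x)-\Gamma^s_{ij}(x)\mathbf p_s$, plus $h(x)$ or $e^{-\zeta}h(x)$. Fix a point $x_1$, let $m_1=\chi(x_1)-\Gamma^s(x_1)u_s(x_1)$, and let $\mathcal K$ be the compact convex set of symmetric $\mathbf r$ with $\frac12c_*g(x_1)\le\mathbf r+m_1\le2C_*g(x_1)$. Since $Du$ is uniformly Lipschitz, there are balls $B$ around $x_1$ and $B'$ around $Du(x_1)$ of uniform radii such that $Du(B)\subset B'$, $D^2u(B)\subset\mathcal K$, and for $(x,\mathbf p,\mathbf r)\in B\times B'\times\mathcal K$ the argument of $G$ has eigenvalues in $[\frac14c_*,4C_*]$. On $B\times[-\Lambda,\Lambda]\times B'\times\mathcal K$ the function $\Phi$ is smooth, uniformly elliptic by the formula in Lemma~\ref{lem:first}(a), and concave in $\mathbf r$ by Lemma~\ref{lem:concave}. The interior Evans--Krylov estimate \cite[Ch.~17]{GT} states that a smooth solution of such an equation is bounded in $C^{2,\gamma}$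 on the concentric ball of half the radius, with $\gamma\in(0,1)$ and the bound depending on $n$, the radius, the ellipticity constants, the $C^2$ norm of $\Phi$ and $\|u\|_{C^2}$; its proof uses the operator only on this set of arguments. Differentiating the equation in $x_k$ gives a linear uniformly elliptic equation $G^{ij}\partial_i\partial_j(\partial_ku)=\cdots$ whose coefficients and right side are smooth functions of $(x,u,Du,D^2u)$, hence bounded in $C^{0,\gamma}$. The interior Schauder estimate bounds $u$ in $C^{3,\gamma}$, which improves coefficients and right side to $C^{1,\gamma}$, and iteration gives all $C^k$ bounds.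
\end{proof}

\subsection{Linear facts}\label{sec:linear}
Let $\mathcal P=p^{ij}\nabla_i\nabla_j$ with $(p^{ij})$ positive definite and continuous. The strong maximum principle says that on the connected manifold $M$ every $h\in C^2$ with $\mathcal Ph=0$ is constant. If $p^{ij}\in C^{0,\gamma}$ and $p_0$ is a constant, then $\mathcal P-p_0\colon C^{2,\gamma}\to C^{0,\gamma}$ is a Fredholm operator by Schauder theory. Its index is $0$, because the index is constant along the path $(1-t)(\mathcal P-p_0)+t\Delta$ of elliptic operators, and $\Delta$ has the constants as kernel and the functions of mean zero as range. We also use monotonicity: if $0<w\le w'$ at a point, then the ordered eigenvalues satisfy $\lambda_i\le\lambda_i'$ by the min-max principle, and $F(w)\le F(w')$ because $1/F=\sum_m\beta_m\sigma_{n-m}(\mu)$. Since $F=-1/G$, we have $F^{ij}=F^2G^{ij}>0$, and the linearization of $\log F(u)$ at an admissible $u$ is $\tilde L=F^{-1}F^{ij}\nabla_i\nabla_j$.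

\subsection{Proof of Theorem~\ref{thm:A}}
Let $F(0)>0$ be the smooth function obtained by evaluating $F$ at $u=0$, and for $s\in[0,1]$ put $f_s=F(0)^{1-s}f^s$. Consider
\begin{equation}\label{eq:path}
\log F(u_s)-b_s=\log f_s,\qquad u_s\text{ smooth and admissible},\qquad\int u_s=0,\qquad b_s\in\mathbb R,
\end{equation}
and let $\Sigma\subset[0,1]$ be the set of $s$ for which \eqref{eq:path} has a solution. It contains $0$, with $u_0=0$ and $b_0=0$.

\emph{$\Sigma$ is open.} Let $X=\{h\in C^{2,\gamma}:\int h=0\}$. The map $(u,b,s)\mapsto\log F(u)-b-\log f_s$ is smooth from the open set of admissible functions in $X$, times $\mathbb R\times[0,1]$, to $C^{0,\gamma}$. Its derivative in $(u,b)$ at a solution is $(h,\nu)\mapsto\tilde Lh-\nu$. By Section~\ref{sec:linear} the kernel of $\tilde L$ on $C^{2,\gamma}$ consists of the constants and the range has codimension one. If $\tilde Lh=\nu$ is constant, then $\nu\le0$ by evaluation at a maximum of $h$ and $\nu\ge0$ at a minimum; so nonzero constants are not in the range. Thus $C^{0,\gamma}=\tilde L(X)\oplus\mathbb R$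 and $\tilde L$ is injective on $X$, so the derivative is an isomorphism $X\times\mathbb R\to C^{0,\gamma}$. The implicit function theorem gives admissible $C^{2,\gamma}$ solutions for nearby $s$; they are smooth by the Schauder estimates applied to difference quotients and then to derivatives of $u$.

\emph{$\Sigma$ is closed.} We show that solutions of \eqref{eq:path} are $\Lambda$-controlled with $\Lambda$ independent of $s$. At a maximum of $u_s$ we have $0<w\le\chi$, so $e^{b_s}f_s=F(u_s)\le F(0)$ there; at a minimum $w\ge\chi$ and $e^{b_s}f_s\ge F(0)$. Since $F(0)/f_s=(F(0)/f)^s$ lies between positive constants, $b_s$ is bounded. Hence $\psi=e^{-b_s}/f_s$ is bounded below by a positive constant and bounded in every $C^k$, independently of $s$; take $A=\nabla^2\psi$ and $\theta=0$ in Definition~\ref{def:controlled}. Lemma~\ref{lem:C1} bounds the oscillation and the gradient of $u_s$, and $u_s$ has a zero because $\int u_s=0$, so $|u_s|$ is bounded. By Corollary~\ref{cor:higher}, $u_s$ is bounded in every $C^k$ with eigenvalues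 in $[c_*,C_*]$. If $s_j\in\Sigma$ and $s_j\to s$, a subsequence of $(u_{s_j},b_{s_j})$ converges in every $C^k$ by the Arzel\`a--Ascoli theorem. The limit is admissible, since its eigenvalues are at least $c_*$, and solves \eqref{eq:path}.

Therefore $\Sigma=[0,1]$, and $F(u_1)=cf$ with $c=e^{b_1}$. The choice $\beta_m=\delta_{ml}$ gives the conjecture. \qed

\section{Uniqueness, the minimax formula and the equation $F(u)=e^uf$}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $F(u)=cf$ with $u$ admissible, and let $v\in C^2$ be admissible. At a maximum of $u-v$ we have $\nabla^2u\le\nabla^2v$, so $cf=F(u)\le F(v)$ there and $c\le\max_MF(v)/f$. At a minimum of $u-v$ the inequalities reverse, and $c\ge\min_MF(v)/f$. For $v=u$ both bounds are equalities. This proves the two formulas, and since their right sides do not involve $u$, the constant $c$ is unique. If $F(u)=F(u')=cf$, put $w=\chi+\nabla^2u$ and $w'=\chi+\nabla^2u'$. The segment from $w'$ to $w$ consists of positive definite tensors, and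
\[0=F(u)-F(u')=p^{ij}\nabla_i\nabla_j(u-u'),\qquad p^{ij}=\int_0^1F^{ij}\big(tw+(1-t)w'\big)\,dt>0 .\]
By the strong maximum principle $u-u'$ is constant. Only $u,u'\in C^2$ and the continuity of $f$ were used.
\end{proof}

\begin{remark}
Connectedness of $M$ entered through the Poincar\'e inequality, the oscillation bound and the strong maximum principle, and it cannot be dropped from Theorem~\ref{thm:A}. On a manifold with two components, each component has its own unique constant; doubling $f$ on one component halves that constant, so for one of the two right-hand sides the constants differ and no common $c$ exists.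
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
With $f_s=F(0)^{1-s}f^s$ as before, consider $\log F(u_s)-u_s=\log f_s$ for smooth admissible $u_s$; for $s=0$ take $u_0=0$. The linearization is $\tilde L-1$. It is injective: if $\tilde Lh=h$, then $h\le0$ at a maximum of $h$ and $h\ge0$ at a minimum. Having index $0$, it is an isomorphism $C^{2,\gamma}\to C^{0,\gamma}$, and openness follows as in Theorem~\ref{thm:A}. At a maximum of $u_s$ we have $e^{u_s}f_s=F(u_s)\le F(0)$, and at a minimum $e^{u_s}f_s\ge F(0)$, so $|u_s|$ is bounded independently of $s$. Lemma~\ref{lem:C1} bounds $\nabla u_s$. Write $u=u_s$ and $h=1/f_s$. Then $\psi=e^{-u}h$ lies between positive constants, $\nabla\psi=e^{-u}(\nabla h-h\nabla u)$ is bounded, and, since $\nabla^2u=w-\chi$,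
\[\nabla^2\psi=e^{-u}\big[\nabla^2h-du\otimes dh-dh\otimes du+h\,du\otimes du+h\chi\big]-\psi\,w .\]
This has the form $A+\theta w$ with $A$ and $\theta=-\psi$ bounded. So $u_s$ is $\Lambda$-controlled with $\Lambda$ independent of $s$, Corollary~\ref{cor:higher} applies with $\psi=e^{-u}h$, and closedness follows by the Arzel\`a--Ascoli theorem. At $s=1$ we obtain a solution of $F(u)=e^uf$.

If $u$ and $u'$ are two solutions, then at a maximum of $u-u'$ we have $e^uf=F(u)\le F(u')=e^{u'}f$. So $\max(u-u')\le0$. Exchanging the roles of $u$ and $u'$ gives $u=u'$.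
\end{proof}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg--Trudinger, Ch.~17.

\bibitem{Sroka}
Marcin Sroka, \emph{Remarks on Hessian quotient equations on Riemannian manifolds}, arXiv:2501.03386 (2025).

\end{thebibliography}
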